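\title{The maximal Randi\'c energy of a connected graph is attained by a tree}

\begin{abstract}
The Randi\'c energy of a graph is the sum of the absolute values of the eigenvalues of its degree-normalized adjacency matrix. We prove the conjecture that, among connected graphs of order $n$, it is maximized by a tree; for $n\ne3$ only trees attain the maximum. Connected graphs that are not trees satisfy the sharp bounds $\mathrm{RE}\le \frac n{\sqrt2}+2-\frac3{\sqrt2}$ for odd $n$, with equality only for $C_3$, and $\mathrm{RE}\le\frac n{\sqrt2}+4-3\sqrt2$ for even $n$, with equality only for $C_6$. For odd $n\ge5$ the unique maximizer is the sun, a vertex carrying $(n-1)/2$ pendant paths of length~$2$. The proof writes the energy as an integral of the logarithm of a determinant, eliminates pendant paths exactly, and splits the remaining determinant into local contributions by Fischer's inequality.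
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple. Let $G$ have order $n$ and vertex degrees $d_1,\dots,d_n$. The \emph{Randi\'c matrix} $R_G=(r_{ij})$ has $r_{ij}=1/\sqrt{d_id_j}$ if $ij$ is an edge and $r_{ij}=0$ otherwise. It is real and symmetric; if $\rho_1,\dots,\rho_n$ are its eigenvalues, the \emph{Randi\'c energy} of $G$ is
\[
\mathrm{RE}(G)=\sum_{k=1}^n|\rho_k| .
\]
If $G$ has no isolated vertex, then $R_G=D^{-1/2}AD^{-1/2}$, where $A$ is the adjacency matrix and $D=\operatorname{diag}(d_i)$. So $R_G$ is similar to $D^{-1}A$, the transition matrix of the simple random walk on $G$: the eigenvalues lie in $[-1,1]$, and $1$ is an eigenvalue, with eigenvector $(\sqrt{d_i})$. The trace of $R_G$ is $0$, so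
\begin{equation}\label{eq:positive}
\mathrm{RE}(G)=2\sum_{\rho_k>0}\rho_k .
\end{equation}
Hence $2\le \mathrm{RE}(G)\le n$ whenever $G$ has an edge. It is known that the lower bound is attained if and only if one component of $G$ is a complete multipartite graph and all other components are isolated vertices. The upper bound is attained by a disjoint union of edges, whose eigenvalues are $\pm1$. For connected graphs the maximum is the subject of the following conjecture, posed in~\cite{CCDR}:
\begin{quote}
\emph{For each $n$, among all connected graphs of order $n$, the maximum of $\mathrm{RE}(G)$ is attained by a tree.}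
\end{quote}

The guess is natural because small degrees favor large energy: we shall see that $\mathrm{RE}(G)\le\sum_i d_i^{-1/2}$ (Proposition~\ref{prop:degree}). In particular a graph with no leaf has $\mathrm{RE}\le n/\sqrt2$, and long cycles have only about $2n/\pi$ (Section~\ref{sec:cycles}). The rate $1/\sqrt2$ per vertex is reached by trees. If two pendant paths of length $2$ hang at the same vertex, put $1$ on the middle vertex and $\pm1$ on the leaf of the first path, the opposite values on the second path, and $0$ elsewhere: this is an eigenvector for $\pm1/\sqrt2$. Each further such path adds two vertices and two eigenvalues $\pm1/\sqrt2$. This suggests two families. The \emph{sun} $S_p$ ($p\ge1$) is a vertex with $p$ pendant paths of length~$2$; it has order $2p+1$. The \emph{double sun} $D_{p,q}$ is an edge with $p$ pendant paths of length~$2$ at one end and $q$ at the other; it has order $2(p+q)+2$. It also suggests the normalization used throughout: the \emph{cost} of a graph $G$ of order $n$ is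
\[
\kappa(G)=\frac n{\sqrt2}-\mathrm{RE}(G),
\]
and maximizing the energy means minimizing the cost. Put
\[
\tau=\frac3{\sqrt2}-2=0.12132\ldots,\qquad 2\tau=3\sqrt2-4=0.24264\ldots
\]

\begin{theorem}\label{thm:conj}
For every $n$, the maximum of $\mathrm{RE}$ over connected graphs of order $n$ is attained by a tree. For $n\ne3$ it is attained only by trees; for $n=3$, $\mathrm{RE}(P_3)=\mathrm{RE}(C_3)=2$.
\end{theorem}

\begin{theorem}\label{thm:nontree}
Let $G$ be a connected graph of order $n$ that is not a tree.
\begin{enumerate}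
\item[(a)] If $n$ is odd, then $\kappa(G)\ge\tau$, with equality if and only if $G=C_3$.
\item[(b)] If $n$ is even, then $\kappa(G)\ge2\tau$, with equality if and only if $G=C_6$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:odd}
For odd $n\ge5$, the sun $S_{(n-1)/2}$ is the unique connected graph of order $n$ with maximal Randi\'c energy; the maximum is $\frac n{\sqrt2}+2-\frac3{\sqrt2}$.
\end{theorem}

For even $n$ we do not determine which tree is optimal.

Two features make the problem delicate. First, deleting an edge need not increase the energy: the triangle with a pendant edge is not complete multipartite, so its energy exceeds $2$, yet deleting one edge turns it into the star $K_{1,3}$, of energy $2$. Second, the energies are of order $n$ while the differences to be detected are of order $0.1$: every sun costs exactly $\tau$, and the costs of the balanced double suns are below $2\tau$ but tend to $2\tau$. So the bound on $\kappa$ must lose nothing on the parts of a graph that look like a sun. We obtain such a bound as a sum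 of local costs, each nonnegative, and then show that a cycle forces enough of them to be positive.

Section~\ref{sec:suns} computes the costs of the suns and double suns and derives Theorem~\ref{thm:conj} from Theorem~\ref{thm:nontree}. Section~\ref{sec:idea} shows the method on a graph of order $5$, and Sections~\ref{sec:block}--\ref{sec:local} develop it in general. Theorem~\ref{thm:nontree} is proved in Sections~\ref{sec:cycles} and~\ref{sec:core}, Theorem~\ref{thm:odd} in Section~\ref{sec:trees}.

\section{Suns and double suns}\label{sec:suns}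

Write $\phi(\lambda)=\det(\lambda I-R_G)$. We use the Schur complement formula: if $W$ is invertible, then
\[
\det\begin{pmatrix}U&V\\V'&W\end{pmatrix}=\det W\cdot\det(U-VW^{-1}V').
\]
Applied to $\lambda I-R_G$, it removes pendant pieces at the price of changing one diagonal entry.
\begin{enumerate}
\item[(E1)] \emph{A path $i\,m\,f$ with $d_m=2$, $d_f=1$.} The block of $\{m,f\}$ has diagonal entries $\lambda$ and off-diagonal entries $-1/\sqrt2$. Its determinant is $\lambda^2-\frac12$, the $(m,m)$ entry of its inverse is $\lambda/(\lambda^2-\frac12)$, and $r_{im}^2=\frac1{2d_i}$. Eliminating $\{m,f\}$ produces the factor $\lambda^2-\frac12$ and subtracts $\frac{1}{d_i}\cdot\frac{\lambda}{2\lambda^2-1}$ from the diagonal entry at $i$.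
\item[(E2)] \emph{A leaf $f$ at $i$.} Here $r_{if}^2=\frac1{d_i}$. Eliminating $f$ produces the factor $\lambda$ and subtracts $\frac1{d_i\lambda}$ from the diagonal entry at $i$.
\end{enumerate}
No other entry changes, and for disjoint pieces the effects accumulate.

\begin{proposition}\label{prop:suns}
For $p\ge1$, $\kappa(S_p)=\tau$. For $p+q\ge1$, with $a=p+1$ and $b=q+1$,
\[
\kappa(D_{p,q})=3\sqrt2-2-2\sqrt g,\qquad g=1+\frac{2-(\sqrt a-\sqrt b)^2}{2ab}.
\]
In particular $\kappa(D_{p,q})<2\tau$ if $|p-q|\le1$.
\end{proposition}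

\begin{proof}
Put $z=\lambda^2$. For the sun, the center has degree $p$, and (E1) gives
\[
\phi(\lambda)=(z-\tfrac12)^p\,\lambda\Bigl(1-\frac1{2z-1}\Bigr)=(z-\tfrac12)^{p-1}\lambda(z-1).
\]
So $\mathrm{RE}(S_p)=2+\sqrt2(p-1)$ and $\kappa(S_p)=\frac{2p+1}{\sqrt2}-2-\sqrt2(p-1)=\tau$.

In the double sun the two centers have degrees $a$ and $b$. After (E1) the diagonal entry at the first is $\lambda\bigl(1-\frac{(a-1)/a}{2z-1}\bigr)=\lambda\,\frac{2z-2+1/a}{2z-1}$, that at the second is the same with $b$ for $a$, and the off-diagonal entry is $-1/\sqrt{ab}$. Hence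
\[
\phi(\lambda)=\tfrac14(z-\tfrac12)^{p+q-2}\Bigl[z\bigl(2z-2+\tfrac1a\bigr)\bigl(2z-2+\tfrac1b\bigr)-\tfrac{(2z-1)^2}{ab}\Bigr].
\]
Since $(2z-1)^2=4z(z-1)+1$, the bracket equals
\[
(z-1)\Bigl[4z(z-1)+2z\bigl(\tfrac1a+\tfrac1b\bigr)-\tfrac{4z}{ab}+\tfrac1{ab}\Bigr]=4(z-1)(z-z_1)(z-z_2),
\]
where $z_1+z_2=1-\frac1{2a}-\frac1{2b}+\frac1{ab}$ and $z_1z_2=\frac1{4ab}$. If $p+q\ge2$, then $z_1,z_2$ are squares of eigenvalues. If $p+q=1$, then $\phi$ is a polynomial only because one of $z_1,z_2$ equals $\frac12$, and the other is the square of an eigenvalue. In all cases $z_1,z_2\ge0$ and $\mathrm{RE}=2(1+\sqrt{z_1}+\sqrt{z_2})+\sqrt2(p+q-2)$. Now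
\[
(\sqrt{z_1}+\sqrt{z_2})^2=1-\tfrac1{2a}-\tfrac1{2b}+\tfrac1{ab}+\tfrac1{\sqrt{ab}}=g,
\]
and $n/\sqrt2=\sqrt2(p+q+1)$ gives the formula for $\kappa$. If $|a-b|\le1$, then $(\sqrt a-\sqrt b)^2<2$, so $g>1$ and $\kappa<3\sqrt2-4$.
\end{proof}

For $a=b$ we have $g=1+1/a^2$, so the cost of $D_{p,p}$ increases to $2\tau$. This is why Theorem~\ref{thm:nontree}(b) is needed with the constant $2\tau$ if non-trees are to be compared with double suns.

\begin{proof}[Proof of Theorem~\ref{thm:conj} from Theorem~\ref{thm:nontree}]
For $n\le2$ the only connected graph is a tree. An even $n\ge4$ has the form $2(p+q)+2$ with $p+q\ge1$ and $|p-q|\le1$; then $\kappa(D_{p,q})<2\tau\le\kappa(G)$ for every connected non-tree $G$ of order $n$. For odd $n\ge3$ the sun has $\kappa=\tau\le\kappa(G)$ for every connected non-tree $G$, with strict inequality unless $G=C_3$. For $n=3$, $S_1=P_3$ and $C_3$ both have cost $\tau$, that is, energy $2$.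
\end{proof}

\section{The idea: a determinant inequality under an integral}\label{sec:idea}

The energy is a sum over eigenvalues, which are global objects. A determinant can be bounded row by row, and rows are local. The following identity passes from one to the other.

\begin{lemma}\label{lem:integral}
For $a,b\ge0$, $\ \frac1{2\pi}\int_{\mathbb R}\ln\frac{x^2+a^2}{x^2+b^2}\,dx=a-b$. Consequently
\begin{equation}\label{eq:kappaint}
\kappa(G)=-\frac1{2\pi}\int_{\mathbb R}\ln\frac{|\phi(ix)|^2}{(x^2+\frac12)^{n}}\,dx .
\end{equation}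
\end{lemma}

\begin{proof}
Let $a\ge b$. For $x\neq 0$ the integrand is $\int_b^a\frac{2r\,dr}{x^2+r^2}$, and $\int_{\mathbb R}\frac{2r\,dx}{x^2+r^2}=2\pi$ for $r>0$; the order of integration may be exchanged because the integrand is nonnegative. For \eqref{eq:kappaint}, use $|\phi(ix)|^2=\prod_k(x^2+\rho_k^2)$ and sum the identity over $a=|\rho_k|$, $b=1/\sqrt2$.
\end{proof}

We write $X=x^2$ from now on. By the lemma, a factor $X+s$ in an upper bound for $|\phi(ix)|^2$, set against one factor $X+\frac12$, contributes
\[
\theta(s)=\frac1{\sqrt2}-\sqrt s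
\]
to a lower bound for $\kappa$. This is nonnegative exactly when $s\le\frac12$.

The upper bounds come from \emph{Fischer's inequality}: if $H$ is a positive definite Hermitian matrix and its index set is partitioned into blocks $S$, then $\det H\le\prod_S\det H_S$, where $H_S$ is the principal submatrix on $S$. With blocks of size one and $H=YY^*$ it says that $|\det Y|^2$ is at most the product of the squared norms of the rows of $Y$.

\begin{proposition}\label{prop:degree}
If $G$ has no isolated vertex, then $\mathrm{RE}(G)\le\sum_id_i^{-1/2}$, that is, $\kappa(G)\ge\sum_i\theta(1/d_i)$.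
\end{proposition}

\begin{proof}
The matrix $Y=ixI-D^{-1}A$ has determinant $\phi(ix)$, which is nonzero for $x\ne0$. Row $i$ of $Y$ has squared norm $X+d_i\cdot d_i^{-2}$. So $|\phi(ix)|^2\le\prod_i(X+1/d_i)$, and Lemma~\ref{lem:integral} applies.
\end{proof}

In this bound a vertex of degree $2$ costs $0$, a vertex of higher degree has positive cost, and a leaf has the negative cost $\theta(1)=-0.29\ldots$ The leaves are the difficulty: for a sun the bound is wrong by an amount proportional to $n$. The smallest non-tree with a pendant path of length $2$ shows the remedy.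

\begin{example}\label{ex:small}
Let $G$ be the triangle $v,1,2$ with a pendant path $v\,m\,f$, so $n=5$. Proposition~\ref{prop:degree} gives only $\kappa\ge\theta(\frac13)+\theta(1)$, which is negative. Instead, eliminate $\{m,f\}$ exactly by (E1) before using any inequality: $|\phi(ix)|=(X+\frac12)\,|\det F|$, where
\[
F=\begin{pmatrix}ixB&-\frac1{\sqrt6}&-\frac1{\sqrt6}\\[2pt]-\frac1{\sqrt6}&ix&-\frac12\\[2pt]-\frac1{\sqrt6}&-\frac12&ix\end{pmatrix},\qquad B=1+\frac{1/3}{2X+1}.
\]
The factor $(X+\frac12)^2$ in $|\phi(ix)|^2$ costs nothing. The rows of $F$ give $|\det F|^2\le(XB^2+\frac13)(X+\frac5{12})^2$. The last two factors contribute $2\theta(\frac5{12})$. To evaluate the first, put $\nu=1/\sqrt3$ and undo the elimination: by the Schur complement formula,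
\[
(X+\tfrac12)^2\,(XB^2+\nu^2)=|\det(ixI-A_0)|^2,\qquad A_0=\begin{pmatrix}\nu&\frac1{\sqrt6}&0\\[2pt]\frac1{\sqrt6}&0&\frac1{\sqrt2}\\[2pt]0&\frac1{\sqrt2}&0\end{pmatrix}.
\]
So the first factor contributes $\frac3{\sqrt2}-U$, where $U$ is the sum of the absolute values of the eigenvalues of $A_0$. The trace $\nu$ is positive and the determinant $-\nu/2$ is negative, so there is exactly one negative eigenvalue $-\mu$, and $U=\nu+2\mu$. Here $\mu$ is the positive root of $2\mu^3+2\nu\mu^2-\frac43\mu-\nu$, and this cubic exceeds $0.001$ at $0.7719$. Hence $U<0.5774+1.5438=2.1212<\frac3{\sqrt2}$, and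
\[
\kappa(G)>2\theta(\tfrac5{12})>0.1232>\tau .
\]
\end{example}

The choice of the matrix to which the row bound is applied matters. In the example we used $F$ itself; the conjugate of $F$ with random-walk rows, as in Proposition~\ref{prop:degree}, gives a bound below $\tau$ (Remark~\ref{rem:c}). The general method therefore has three ingredients: exact elimination of pendant pieces, a diagonal similarity adapted to the graph, and larger blocks in Fischer's inequality where rows are far from orthogonal.

\section{The block inequality}\label{sec:block}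

\subsection*{Inner vertices}
From now on $G$ is connected and is either not a tree or a tree of order $n\ge5$. A \emph{middle} is a vertex of degree $2$ with a leaf neighbor. A middle has exactly one leaf neighbor (otherwise $G=P_3$), and its other neighbor is not a middle (otherwise $G=P_4$); these exclusions are the purpose of the assumption on $G$. A middle together with its leaf is a \emph{pendant pair}. A vertex that is neither a leaf nor a middle is \emph{inner}, and $I$ is the set of inner vertices. Every pendant pair hangs at an inner vertex. A leaf in no pendant pair is a \emph{pendant leaf}; its neighbor is neither a leaf nor a middle, so it is inner. Hence $I\ne\emptyset$: a graph with a leaf has an inner vertex, and in a graph without leaves all vertices are inner.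

For $i\in I$ let $k_i,p_i,\ell_i$ be the numbers of inner neighbors, pendant pairs and pendant leaves at $i$, so that $d_i=k_i+p_i+\ell_i$, and put $\beta_i=p_i/d_i$. Always $d_i\ge2$, and $d_i=2$ forces $\ell_i=0$. The graph $G[I]$ is connected. Indeed, an interior vertex of a path between two inner vertices is not a leaf; nor is it a middle, since then its leaf would lie on the path, where it can be neither interior nor an endpoint.

\subsection*{The inequality}
At each inner vertex we either \emph{keep} all pendant leaves or \emph{eliminate} them all. Let $J$ consist of $I$ and the kept leaves, let $P$ be the number of pendant pairs and $E$ the number of eliminated leaves, so $n=2P+E+|J|$. Let $N$ be the principal submatrix of $R_G$ on $J$. By (E1) and (E2) at $\lambda=ix$, for $x\ne0$,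
\begin{equation}\label{eq:F}
|\phi(ix)|=(X+\tfrac12)^P|x|^E|\det F|,\quad F=ix\operatorname{diag}(B_i)-N,\quad B_i=1+\frac{\beta_i}{2X+1}+\frac{\gamma_i}{X},
\end{equation}
where $\gamma_i=\ell_i/d_i$ if the leaves at $i$ are eliminated, $\gamma_i=0$ otherwise, and $B_f=1$ for a kept leaf $f$. Choose \emph{weights} $t_j>0$ for $j\in J$, put $T=\operatorname{diag}(t_j)$ and $M=T^{-1}NT$, and let $H=(T^{-1}FT)(T^{-1}FT)^*$. Since $T^{-1}FT=ix\operatorname{diag}(B_i)-M$,
\begin{equation}\label{eq:H}
H_{ij}=XB_i^2\delta_{ij}+ix\,(M_{ij}B_j-B_iM_{ji})+(MM^{\mathsf T})_{ij}.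
\end{equation}
We write $s_i=\sum_jM_{ij}^2$, so that $H_{ii}=XB_i^2+s_i$, and $\Gamma_S=(MM^{\mathsf T})_S$ for the Gram matrix of the rows of $M$ indexed by $S$. Its $(i,j)$ entry is a sum over the common neighbors of $i$ and $j$ in $J$.

\begin{proposition}\label{prop:block}
For every partition of $J$ into blocks $S$,
\[
\kappa(G)\ge\sum_SC(S),\qquad C(S)=-\frac1{2\pi}\int_{\mathbb R}\ln\frac{X^{e_S}\det H_S}{(X+\frac12)^{|S|+e_S}}\,dx,
\]
where $e_S$ is the number of eliminated leaves at vertices of $S$.
\end{proposition}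

\begin{proof}
For $x\ne0$ we have $\phi(ix)\ne0$, so $F$ is invertible, $H$ is positive definite, and $|\det F|^2=\det H\le\prod_S\det H_S$. Insert this and \eqref{eq:F} in \eqref{eq:kappaint}; the factor $(X+\frac12)^{2P}$ cancels. It remains to see that each $C(S)$ converges absolutely. The function $\det H_S$ is rational in $x$, and positive and finite for real $x\ne0$. It is even, because $H_S(-x)=\overline{H_S(x)}=H_S(x)^{\mathsf T}$. The fraction under the logarithm is thus an even rational function tending to $1$ at infinity, so the integrand is $O(x^{-2})$ there; at $0$ it has at most a logarithmic singularity.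
\end{proof}

We call $C(S)$ the \emph{cost} of the block $S$. For $0\le\beta\le1$ and $s\ge0$ define
\[
c(\beta,s)=-\frac1{2\pi}\int_{\mathbb R}\ln\frac{X\bigl(1+\frac{\beta}{2X+1}\bigr)^2+s}{X+\frac12}\,dx,\qquad\text{so that } c(0,s)=\theta(s).
\]

\begin{lemma}\label{lem:blocks}
\begin{enumerate}
\item[(a)] A singleton $\{i\}$ without eliminated leaves costs $c(\beta_i,s_i)$; a kept leaf $f$ costs $\theta(s_f)$.
\item[(b)] A singleton $\{i\}$ with $\ell=\ell_i\ge1$ eliminated leaves, $d=d_i$, $p=p_i$, $s=s_i$, satisfies
\begin{equation}\label{eq:elim}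
C(\{i\})\ge\frac{\ell+1}{\sqrt2}-\sqrt{\frac{4\ell}d+\frac{2p}d+s}.
\end{equation}
\item[(c)] If no two vertices of $S$ are adjacent, then $H_S=\operatorname{diag}(XB_i^2)+\Gamma_S$.
\item[(d)] If $B_i=1$ for all $i\in S$ and any two adjacent vertices of $S$ have equal weights, then $C(S)=\frac{|S|}{\sqrt2}-\operatorname{tr}\sqrt{\Gamma_S}$. For $|S|=2$, $\operatorname{tr}\sqrt{\Gamma_S}=\sqrt{\operatorname{tr}\Gamma_S+2\sqrt{\det\Gamma_S}}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Parts (a) and (c) are read off from \eqref{eq:H}. For (b), put $\eta=\gamma_i+\frac{\beta_i}2$. Since $\frac{X}{2X+1}\le\frac12$, we have $XB_i\le X+\eta$, so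
\[
X^\ell(XB_i^2+s)\le X^{\ell-1}\bigl[(X+\eta)^2+sX\bigr]=X^{\ell-1}(X+u^2)(X+v^2)
\]
with $u,v\ge0$, $u^2+v^2=2\eta+s$ and $uv=\eta$; the roots are real because $(2\eta+s)^2\ge4\eta^2$. Then $(u+v)^2=4\eta+s$, and Lemma~\ref{lem:integral} gives \eqref{eq:elim}. For (d), $M_{ij}=M_{ji}$ for $i,j\in S$, so the imaginary term in \eqref{eq:H} vanishes and $\det H_S=\det(XI+\Gamma_S)$ factors over the eigenvalues of $\Gamma_S$.
\end{proof}

\subsection*{Weights}
Two choices have appeared: $t_i^2=d_i$, which makes the entries of row $i$ equal to $1/d_i$, and $t_i=1$, which lets a vertex of high degree shorten the rows of its neighbors. We want the second choice on a set $Z$ containing a cycle and the first choice elsewhere. On a component of $G[I]-Z$ we may take $t_x^2$ to be any constant multiple of $d_x$; the constant can be matched to one attachment vertex only, which leads to the following condition.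

Call $Z\subseteq I$ \emph{admissible} if every component of $G[I]-Z$ has neighbors in $Z$ at only one vertex of $Z$; the empty set is admissible. The \emph{$Z$-weights} are $t=1$ on $Z$ and $t_x^2=d_x/d_v$ on a component attached to $v\in Z$; for $Z=\emptyset$ they are $t_x^2=d_x$. From $M_{ij}=N_{ij}t_j/t_i$ we get, for adjacent inner vertices $i,j$,
\begin{equation}\label{eq:M}
M_{ij}=\frac1{\sqrt{d_id_j}}\ \text{ if } i,j\in Z,\qquad M_{ij}=\frac1{d_i}\ \text{ otherwise.}
\end{equation}
(If $j=v\in Z$ and $i\notin Z$, then $t_j/t_i=\sqrt{d_v/d_i}$; if $i=v\in Z$ and $j\notin Z$, then $t_j/t_i=\sqrt{d_j/d_v}$.) Hence, not counting kept leaves, $s_i=k_i/d_i^2$ for $i\notin Z$, while for $v\in Z$ a neighbor $u\in Z$ adds $\frac1{d_vd_u}$ to $s_v$ and an inner neighbor outside $Z$ adds $\frac1{d_v^2}$. As inner vertices have degree at least $2$,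
\begin{equation}\label{eq:sbound}
s_i\le\frac{k_i}{2d_i}\qquad\text{for every } i\in I,\ \text{not counting kept leaves.}
\end{equation}
The weight of a kept leaf $f$ at $i$ is a free parameter: if $t_f^2=\omega t_i^2$, then $f$ adds $\omega/d_i$ to $s_i$, and $s_f=\frac1{\omega d_i}$.

\section{The cost of a vertex with pendant pairs}\label{sec:c}

The device of Example~\ref{ex:small} evaluates $c(\beta,s)$ in general.

\begin{lemma}\label{lem:test}
Let $0\le\beta\le1$ and $s=\nu^2$ with $\nu\ge0$. Then $c(\beta,s)=\frac3{\sqrt2}-U$, where $U$ is the sum of the absolute values of the roots of $(2\lambda^2-1)(\lambda-\nu)-\beta\lambda$. If $\nu=0$, then $U=\sqrt{2(1+\beta)}$. If $\nu>0$, then $U=\nu+2\mu$, where $\mu$ is the unique positive root of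
\[
\psi(y)=2y^3+2\nu y^2-(1+\beta)y-\nu ,
\]
and for $y>0$ the sign of $\psi(y)$ is the sign of $y-\mu$.
\end{lemma}

\begin{proof}
Let $A_{\beta,\nu}$ be the symmetric tridiagonal matrix with diagonal $\nu,0,0$ and off-diagonal entries $\sqrt{\beta/2}$, $1/\sqrt2$. By the Schur complement formula,
\[
\det(\lambda I-A_{\beta,\nu})=(\lambda^2-\tfrac12)\Bigl(\lambda-\nu-\frac{\beta\lambda}{2\lambda^2-1}\Bigr)=\tfrac12\bigl[(2\lambda^2-1)(\lambda-\nu)-\beta\lambda\bigr].
\]
At $\lambda=ix$ the squared modulus is $(X+\frac12)^2\bigl[X(1+\frac\beta{2X+1})^2+s\bigr]$, so Lemma~\ref{lem:integral} gives $c=\frac3{\sqrt2}-U$. For $\nu=0$ the eigenvalues are $0$ and $\pm\sqrt{(1+\beta)/2}$. For $\nu>0$ the determinant $-\nu/2$ is negative, so one or three eigenvalues are negative, and three is impossible because the trace is $\nu>0$. Thus $U=\nu+2\mu$ with $-\mu$ the negative eigenvalue. Finally $\psi(y)=-2\det(-yI-A_{\beta,\nu})$ has the single positive root $\mu$, which is simple, and $\psi(0)<0$.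
\end{proof}

So $\psi(y)>0$ for some $y>0$ certifies $c(\beta,\nu^2)>\frac3{\sqrt2}-\nu-2y$.

\begin{lemma}\label{lem:c}
Put $\sigma=\frac{3\sqrt3}8>0.6495$.
\begin{enumerate}
\item[(i)] $c(\beta,s)$ is decreasing in $s$.
\item[(ii)] If $s\le s_0=\frac{1-\beta}2$, then $c(\beta,s)\ge\sigma(s_0-s)\ge0$.
\item[(iii)] $c(\frac13,\frac29)>0.0949$, \ $c(\frac13,\frac14)>0.0693$, \ $c(\frac13,\frac5{18})>0.0450$.
\item[(iv)] $c(1-\frac1d,\frac1{d^2})=\frac3{\sqrt2}-1-\sqrt{1+1/d^2}$, which exceeds $0.0672$ for $d\ge3$.
\item[(v)] If $d\ge4$ and $2\le k\le d$, then $c(1-\frac kd,\frac k{d^2})>\tau$.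
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The logarithm in the definition of $c$ is increasing in $s$.

(ii) First we show $c(\beta,s_0)\ge0$. If $\beta=1$, then $s_0=0$ and $U=2<\frac3{\sqrt2}$. Otherwise $\nu=w/\sqrt2$ with $w=\sqrt{1-\beta}\in(0,1]$. Take $y=m/\sqrt2$ with $m=\frac{3-w}2$, so that $\nu+2y=\frac3{\sqrt2}$. Then
\[
\sqrt2\,\psi(y)=m^2(m+w)-(2-w^2)m-w=\tfrac18\bigl[(3-w)(1+3w^2)-8w\bigr]=\tfrac38(1-w)^3\ge0,
\]
so $\mu\le y$ and $U\le\frac3{\sqrt2}$. Next let $\beta<1$ and $B=1+\frac\beta{2X+1}\le1+\beta$. For $0<r\le s_0$,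
\[
\frac1{2\pi}\int_{\mathbb R}\frac{dx}{XB^2+r}\ge\frac1{2(1+\beta)\sqrt r}\ge\frac1{\sqrt2\,(1+\beta)\sqrt{1-\beta}}\ge\sigma,
\]
because $(1+\beta)^2(1-\beta)$ has maximum $\frac{32}{27}$, at $\beta=\frac13$. The integral of the left side over $r\in(s,s_0)$ is $c(\beta,s)-c(\beta,s_0)$.

(iii) With $\beta=\frac13$ and $\nu=\frac{\sqrt2}3,\ \frac12,\ \sqrt{5/18}$, the cubic $\psi$ exceeds $0.001$ at $y=0.7775,\ 0.776,\ 0.7746$ respectively, and $\frac3{\sqrt2}-\nu-2y$ exceeds the stated values.

(iv) Here $(2\lambda^2-1)(\lambda-\frac1d)-(1-\frac1d)\lambda=(\lambda-1)\bigl(2\lambda^2+(2-\frac2d)\lambda-\frac1d\bigr)$. The roots of the quadratic factor have opposite signs, so their absolute values add up to their difference $\frac12\sqrt{(2-\frac2d)^2+\frac8d}=\sqrt{1+1/d^2}$.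

(v) We need $U<2$, that is, $\psi(y)>0$ at $y=1-\frac\nu2$. Since $y(y+\nu)=1-\frac{\nu^2}4$,
\begin{equation}\label{eq:U2}
\psi\bigl(1-\tfrac\nu2\bigr)=\bigl(1-\tfrac\nu2\bigr)\bigl(1-\beta-\tfrac{\nu^2}2\bigr)-\nu .
\end{equation}
With $\nu=\sqrt k/d$ and $1-\beta=k/d$, positivity means $\sqrt k\,(1-\frac1{2d})>(1-\frac{\sqrt k}{2d})^{-1}$. For $k=2$ the left side is at least $\frac78\sqrt2>1.237$ and the right side at most $(1-\frac{\sqrt2}8)^{-1}<1.215$. For $k\ge3$ the left side is at least $\frac78\sqrt3>1.515$ and the right side at most $\frac43$, as $\frac{\sqrt k}{2d}\le\frac1{2\sqrt d}\le\frac14$.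
\end{proof}

\begin{remark}\label{rem:c}
The method is exact on the model trees: the center of a sun costs $c(1,0)=\tau$, and by (iv) the two centers of $D_{p,p}$ cost $2c(1-\frac1a,\frac1{a^2})=\kappa(D_{p,p})$ under $\emptyset$-weights, where $a=p+1$. Part (v) fails for $(d,k)=(3,2)$: there \eqref{eq:U2} equals $\frac59(1-\frac{\sqrt2}6)-\frac{\sqrt2}3<0$, so $c(\frac13,\frac29)<\tau$. This number is all that $\emptyset$-weights and singletons give in Example~\ref{ex:small}, and vertices with $(d,k,p)=(3,2,1)$ are responsible for much of the case analysis below.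
\end{remark}

\section{Local costs}\label{sec:local}

We now attach a nonnegative cost to every inner vertex outside $Z$. The only decision is how to treat its pendant leaves. All decimals below are lower bounds; we compare them with $\tau<0.1214$ and $2\tau<0.2427$. The function $\theta$ is decreasing, and:
\[
\begin{array}{c|cccccccccc}
s&\frac49&\frac5{12}&\frac25&\frac7{18}&\frac38&\frac7{20}&\frac13&\frac7{24}&\frac4{15}&\frac14\\[2pt]\hline
\theta(s)>&.0404&.0616&.0746&.0834&.0947&.1154&.1297&.1670&.1907&.2071
\end{array}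
\]

\begin{lemma}\label{lem:local}
Let $Z$ be admissible, use $Z$-weights, and let $i\in I\setminus Z$ have parameters $d,k,p,\ell$ with $k\ge1$. The pendant leaves at $i$ can be treated so that the total cost $\alpha_i$ of $i$ and its kept leaves, all taken as singletons, satisfies:
\begin{enumerate}
\item[(L1)] $\ell=0$, $d=2$: $\alpha_i\ge0$.
\item[(L2)] $\ell=0$, $k=1$, $d\ge3$: $\alpha_i>0.0672$.
\item[(L3)] $\ell=0$, $k\ge2$, $d\ge3$: $\alpha_i>0.0949$ if $(d,k)=(3,2)$, and $\alpha_i>\tau$ otherwise.
\item[(L4)] $\ell\ge2$: $\alpha_i>0.389$.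
\item[(L5)] $\ell=1$, $k\ge2$: $\alpha_i>0.1669$.
\item[(L6)] $\ell=1$, $k=1$: $\alpha_i\ge0$ if $d=3$, and $\alpha_i>0.1297$ if $d\ge4$.
\end{enumerate}
These cases are exhaustive, so $\alpha_i\ge0$ always.
\end{lemma}

\begin{proof}
Before kept leaves, $s_i=k/d^2$; also $\frac{1-\beta_i}2=\frac{k+\ell}{2d}$. If $\ell=0$, then $\alpha_i=c(1-\frac kd,\frac k{d^2})$. For (L1), $s_i=\frac k4=\frac{1-\beta_i}2$, and Lemma~\ref{lem:c}(ii) applies. (L2) is Lemma~\ref{lem:c}(iv). (L3) is Lemma~\ref{lem:c}(iii) for $(d,k)=(3,2)$, the value $\theta(\frac13)$ for $(3,3)$, and Lemma~\ref{lem:c}(v) for $d\ge4$.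

(L4) Eliminate the leaves. With $p=d-\ell-k$ the radicand in \eqref{eq:elim} is $2+\frac1d\bigl(2\ell-k(2-\frac1d)\bigr)\le2+\frac{2\ell-1}{\ell+1}$, as $k(2-\frac1d)\ge1$ and $d\ge\ell+1$. For $\ell=2$ this gives $\alpha_i\ge\frac3{\sqrt2}-\sqrt3>0.389$; for $\ell\ge3$ the radicand is below $4$ and $\alpha_i>2\sqrt2-2$.

(L5) If $d=3$, then $k=2$, $p=0$; eliminate the leaf to get $\alpha_i\ge\sqrt2-\sqrt{\frac43+\frac29}>0.1669$. If $d\ge4$, keep the leaf with $\omega=1$. Then $s_i=\frac k{d^2}+\frac1d\le\frac{k+1}{2d}$, because $k(1-\frac2d)\ge1$. So $i$ costs at least $0$ and the leaf costs $\theta(\frac1d)\ge\theta(\frac14)$.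

(L6) Here $d\ge3$. Keep the leaf with $\omega=1-\frac1d$. Then $s_i=\frac1d=\frac{1-\beta_i}2$, so $i$ costs at least $0$, and the leaf costs $\theta(\frac1{d-1})$, which is $0$ for $d=3$ and at least $\theta(\frac13)$ for $d\ge4$.
\end{proof}

\begin{corollary}\label{cor:drop}
Let $|I|\ge2$, let $Z$ be admissible and use $Z$-weights. Choose disjoint blocks such that every vertex of $Z$ with a pendant leaf lies in one of them, and so does every kept leaf at a vertex of a chosen block. Then $\kappa(G)$ is at least the sum of the costs of the chosen blocks.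
\end{corollary}

\begin{proof}
Take all other vertices of $J$ as singletons. As $G[I]$ is connected, $k_i\ge1$ for all $i\in I$, so a remaining vertex outside $Z$ contributes $\alpha_i\ge0$ with its leaves. A remaining vertex $v\in Z$ has $\ell_v=0$, and \eqref{eq:sbound} gives $s_v\le\frac{k_v}{2d_v}=\frac{1-\beta_v}2$, so it costs at least $0$ by Lemma~\ref{lem:c}(ii). The treatment of the leaves at one vertex affects only the rows of that vertex and of its leaves, so the choices are independent.
\end{proof}

From now on we name only the blocks whose cost we use. A long chain of inner vertices of degree $2$ costs nothing when its vertices are singletons, although its true cost is proportional to its length. The loss occurs because two vertices at distance $2$ have overlapping rows, and it is recovered by putting them in one block. For $d\ge2$ let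
\begin{equation}\label{eq:xi}
\Gamma(d)=\begin{pmatrix}\frac14+\frac1{2d}&\frac14\\[2pt]\frac14&\frac12\end{pmatrix},\qquad
\xi(d)=\sqrt2-\sqrt{\tfrac34+\tfrac1{2d}+2\sqrt{\tfrac1{16}+\tfrac1{4d}}}.
\end{equation}
By Lemma~\ref{lem:blocks}(d), a block of two nonadjacent vertices with $B=1$ and Gram matrix $\Gamma(d)$ costs $\xi(d)$. The function $\xi$ is increasing, and
\begin{align*}
\xi(2)&=\sqrt2-\tfrac{1+\sqrt3}2>0.0481,\qquad \xi(3)=\sqrt2-\sqrt{\tfrac{11}{12}+2\sqrt{\tfrac7{48}}}>0.1178,\\
\xi(4)&=\sqrt2-\sqrt{\tfrac78+\tfrac1{\sqrt2}}>0.156 .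
\end{align*}

\section{Cycles}\label{sec:cycles}

The two extremal graphs of Theorem~\ref{thm:nontree} are cycles, so cycles are computed exactly.

\begin{proposition}\label{prop:cycles}
Theorem~\ref{thm:nontree} holds for $G=C_n$.
\end{proposition}

\begin{proof}
The eigenvalues of $R_{C_n}$ are $\cos\frac{2\pi j}n$, $j\bmod n$. We use the Dirichlet kernel $\sum_{|j|\le N}\cos j\vartheta=\sin((N+\frac12)\vartheta)/\sin\frac\vartheta2$.

Let $n$ be odd. The function $|\cos\frac{\pi j}n|$ has period $n$ in $j$, and $j\mapsto2j$ permutes the residues mod $n$. So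
\[
\mathrm{RE}(C_n)=\sum_{j\bmod n}\Bigl|\cos\frac{\pi j}n\Bigr|=\sum_{|j|\le(n-1)/2}\cos\frac{\pi j}n=\frac1{\sin(\pi/2n)} .
\]
Put $\delta=\frac1{\sqrt2}-\frac2\pi>0.0704$ and $f(z)=\frac1{\sin z}-\frac1z$; then $\kappa(C_n)=\delta n-f(\frac\pi{2n})$. On $(0,\frac\pi2]$ the function $f$ is strictly increasing: $f'(z)>0$ means $\frac{\sin^2z}{z^2}>\cos z$, and
\[
\frac{\sin^2z}{z^2}-\cos z>\Bigl(1-\frac{z^2}6\Bigr)^2-\Bigl(1-\frac{z^2}2+\frac{z^4}{24}\Bigr)=\frac{z^2}6\Bigl(1-\frac{z^2}{12}\Bigr)>0 .
\]
Hence $\kappa(C_n)$ is strictly increasing in odd $n$, and $\kappa(C_3)=\frac3{\sqrt2}-2=\tau$.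

Let $n=2m$. Then $\mathrm{RE}(C_n)=2\sum_{j\bmod m}|\cos\frac{\pi j}m|$. If $m$ is odd, this is $2\,\mathrm{RE}(C_m)$, so $\kappa(C_n)=2\kappa(C_m)\ge2\tau$, with equality only for $m=3$. If $m$ is even, the terms $j=\pm\frac m2$ vanish, so $\mathrm{RE}(C_n)=2\sum_{|j|\le m/2}\cos\frac{\pi j}m=2\cot\frac\pi n<\frac{2n}\pi$, and $\kappa(C_n)>\delta n>0.28>2\tau$.
\end{proof}

\section{Graphs with a cycle: proof of Theorem~\ref{thm:nontree}}\label{sec:core}

Let $G$ be connected, not a tree and not a cycle. We show that $\kappa(G)>\tau$, and that $\kappa(G)>2\tau$ if $n$ is even. With Proposition~\ref{prop:cycles} this proves the theorem.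

\subsection*{The core}
Let $K$ be the vertex set of the $2$-core of $G$, the largest subgraph of minimum degree at least $2$. It is nonempty because $G$ has a cycle. By maximality, $G-K$ has no cycle, and no path with interior outside $K$ leaves $K$ and returns to it. So $G[K]$ is connected, and each component of $G-K$ is a tree joined to $K$ by exactly one edge. Leaves are not in $K$, hence neither are middles; so core vertices are inner and have $k\ge2$. In particular $|I|\ge3$ and Corollary~\ref{cor:drop} is available. Each component of $G[I]-K$ lies in a component of $G-K$, so $K$ is admissible.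

A \emph{branch vertex} is a core vertex of degree at least $3$ in $G$. There is one, since otherwise $G=G[K]$ is a cycle. A core vertex of degree $2$ has both neighbors in $K$, $\ell=0$ and $B=1$. There are two sources of cost. Under $\emptyset$-weights every branch vertex costs more than $0.0949$, by (L3)--(L5). Under $K$-weights,
\begin{equation}\label{eq:nbr}
\text{a degree-$2$ core neighbor of a branch vertex of degree $d$ costs at least } \theta(\tfrac14+\tfrac1{2d}),
\end{equation}
because its $s$ is $\frac1{2d}+\frac1{2d'}$ with $d'\ge2$. For $d\ge3,4,5$ the arguments of $\theta$ are at most $\frac5{12},\frac38,\frac7{20}$. The first source suffices when there are many branch vertices; the second is used when there are few.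

\subsection*{Step 1: a core vertex with a pendant leaf}
Suppose that a core vertex $v$ has $\ell_v\ge1$; it is a branch vertex. We claim $\kappa>2\tau$, for any $n$. If $\ell_v\ge2$, use $\emptyset$-weights and (L4). Let $\ell_v=1$. If there is a second branch vertex, $\emptyset$-weights give $\kappa>0.1669+0.0949>2\tau$. Otherwise use $K$-weights; $v$ has at least two core neighbors, all of degree $2$, to which \eqref{eq:nbr} applies with $d=d_v$. Write $k=k_v$, $p=p_v$.
\begin{itemize}
\item $d=3$: then $k=2$, $p=0$, $s_v=\frac13$. Eliminating the leaf, \eqref{eq:elim} gives $\sqrt2-\sqrt{5/3}>0.1232$ for $v$, and $\kappa>0.1232+2(0.0616)=0.2464$.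
\item $d=4$: eliminate the leaf. As $s_v\le\frac k8$, the radicand in \eqref{eq:elim} is at most $1+\frac12+\frac14=\frac74$ for $(k,p)=(2,1)$ and at most $1+\frac38$ for $(3,0)$. So $v$ costs more than $0.091$, and $\kappa>0.091+2(0.0947)>0.28$.
\item $d\ge5$: keep the leaf with $\omega=\frac12$. Then $s_v\le\frac{k+1}{2d}=\frac{1-\beta_v}2$, so $v$ costs at least $0$; the leaf costs $\theta(\frac2d)\ge\theta(\frac25)$, and $\kappa>0.0746+2(0.1154)>0.30$.
\end{itemize}
\emph{From now on no core vertex has a pendant leaf.} So Corollary~\ref{cor:drop} applies to any blocks of inner vertices when $Z\subseteq K$.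

\subsection*{Step 2: part (a), and three branch vertices}
If there are at least two branch vertices, $\emptyset$-weights give $\kappa>2(0.0949)>\tau$. If there is exactly one, $K$-weights and \eqref{eq:nbr} give $\kappa\ge2\theta(\frac5{12})>0.1232>\tau$, as in Example~\ref{ex:small}. This proves part (a). If there are at least three branch vertices, $\emptyset$-weights give $\kappa>3(0.0949)>2\tau$.

It remains to prove $\kappa>2\tau$ when $n$ is even and there are one or two branch vertices. In both situations we shall meet a core in which all vertices except possibly one, $v$, have \emph{core degree} (degree in $G[K]$) equal to $2$. Then the components of $G[K]-v$ are paths whose two ends are joined to $v$, so $G[K]$ is a union of cycles, any two of which share exactly $v$.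

\subsection*{Step 3: two branch vertices}
Let them be $u$ and $v$. By (L3), $\emptyset$-weights give $\kappa>2\tau$ unless one of them, say $u$, has $(d_u,k_u,p_u)=(3,2,1)$. Then $u$ has core degree $2$, and the core is a union of cycles through $v$. Put $d=d_v$, $k=k_v$.

\emph{Several cycles.} Then $d\ge4$. Let $Z$ be a cycle of the core not containing $u$. Its vertices other than $v$ have degree $2$ in $G$, so everything else is attached at $v$, and $Z$ is admissible. Under $Z$-weights the two neighbors of $v$ on $Z$ have $s\le\frac14+\frac1{2d}\le\frac38$, and $u\notin Z$ costs $\alpha_u$. So $\kappa>2(0.0947)+0.0949>2\tau$.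

From now on the core is a cycle of length $L$, and we use $K$-weights.

\emph{$u$ and $v$ nonadjacent.} All cycle neighbors of $u$ and $v$ have degree $2$. One that is adjacent to both has $s=\frac16+\frac1{2d}\le\frac13$; the others cost at least $\theta(\frac5{12})$. With no, one or two common neighbors we get $\kappa>4(0.0616)$, $\kappa>0.1297+2(0.0616)$, $\kappa>2(0.1297)$, and each bound exceeds $2\tau$.

\emph{$u$ and $v$ adjacent, $(d,k)\ne(3,2)$.} Let $j,j'$ be the other cycle neighbors of $u,v$, so $j=j'$ if and only if $L=3$. By \eqref{eq:M},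
\[
s_u=\frac16+\frac1{3d},\qquad s_v=\frac5{6d}+\frac{k-2}{d^2},
\]
and $s_j=\frac5{12}$, $s_{j'}=\frac14+\frac1{2d}$ if $L\ge4$, while $s_j=\frac16+\frac1{2d}$ if $L=3$. The vertex $u$ costs $c(\frac13,s_u)$ with $s_u\le\frac14$ for $d\ge4$ and $s_u=\frac5{18}$ for $d=3$. For $d=4$, Lemma~\ref{lem:c}(ii) bounds the cost of $v$ by $\sigma(\frac k8-s_v)=\sigma(\frac k{16}-\frac1{12})\ge\frac\sigma{24}>0.0270$. For $d=k=3$, $v$ costs $\theta(\frac7{18})$. For $L=3$, $s_j$ is at most $\frac4{15}$ if $d\ge5$, and equals $\frac7{24}$ if $d=4$ and $\frac13$ if $d=3$. The lower bounds are: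
\[
\begin{array}{c|cc|cc|cc}
&u&v&j,\,j'\ (L\ge4)&\text{total}&j\ (L=3)&\text{total}\\\hline
d\ge5&.0693&0&.0616+.1154&.2463&.1907&.2600\\
d=4&.0693&.0270&.0616+.0947&.2526&.1670&.2633\\
d=k=3&.0450&.0834&.0616+.0616&.2516&.1297&.2581
\end{array}
\]
Every total exceeds $2\tau$.

\emph{$u$ and $v$ adjacent, $(d,k)=(3,2)$.} Now $G$ is a cycle with one pendant pair at each of $u,v$. Singletons give only about $2(0.0450)+2(0.0616)$, so we use parity and blocks. Since $n=L+4$, the length $L$ is even. Label the other cycle vertices $1,\dots,m$ from $u$ to $v$, where $m=L-2$.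

If $L\ge6$, then $m\ge4$ is even, so the blocks $\{1,3\}$ and $\{m,m-2\}$ are disjoint. Vertex $1$ has neighbors $u$ and $2$, vertex $3$ has neighbors $2$ and $4$ of degree $2$, and $2$ is their only common neighbor. So the Gram matrix is $\Gamma(3)$, and by symmetry the same holds for the second block. With $s_u=s_v=\frac5{18}$ we get $\kappa>2(0.1178)+2(0.0450)>0.325$.

If $L=4$, then $n=8$ and we compute the spectrum. The graph is bipartite, and the reflection $\Pi$ exchanging $u$ and $v$ swaps the color classes. Let $\Sigma$ be the diagonal matrix with entries $+1$ on one class and $-1$ on the other. Then $\Sigma R_G\Sigma=-R_G$ and $\Sigma\Pi=-\Pi\Sigma$, so $\Sigma$ maps $\Pi$-symmetric eigenvectors for $\lambda$ to $\Pi$-antisymmetric eigenvectors for $-\lambda$. On symmetric vectors $R_G$ acts as the matrix of the path formed by the pendant pair at $u$, then $u$, then $1$, with the additional diagonal entries $r_{uv}=\frac13$ at $u$ and $r_{12}=\frac12$ at $1$. By (E1) its characteristic polynomial is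
\[
(\lambda^2-\tfrac12)\Bigl[\Bigl(\lambda-\tfrac13-\frac{\lambda/3}{2\lambda^2-1}\Bigr)(\lambda-\tfrac12)-\tfrac16\Bigr]=\lambda(\lambda-1)\bigl(\lambda^2+\tfrac\lambda6-\tfrac12\bigr).
\]
The roots of the quadratic have opposite signs and differ by $\frac{\sqrt{73}}6$. Hence $\mathrm{RE}=2(1+\frac{\sqrt{73}}6)<4.85$ and $\kappa>0.8$.

\subsection*{Step 4: one branch vertex}
Let it be $v$, with $d=d_v\ge3$ and $k=k_v$. Use $K$-weights. If the core has several cycles, then $d\ge4$ and \eqref{eq:nbr} gives $\kappa\ge4\theta(\frac38)>2\tau$. So let the core be the cycle $v,1,2,\dots,L-1$, where $1,\dots,L-1$ have degree $2$. Then $s_v=\frac1d+\frac{k-2}{d^2}$. If $k=2$, then $G$ is $C_L$ with $d-2$ pendant pairs at $v$, and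
\begin{equation}\label{eq:parity}
k=2\ \text{ implies that } L=n-2(d-2) \text{ is even.}
\end{equation}

\emph{$L=4$.} The vertices $1$ and $3$ have identical rows, so all entries of $\Gamma_{\{1,3\}}$ equal $\frac14+\frac1{2d}$, its eigenvalues are $0$ and $\frac12+\frac1d$, and the block costs at least $\sqrt2-\sqrt{5/6}>0.5$.

\emph{$L=6$.} The block $\{1,3,5\}$ has
\[
\Gamma=\begin{pmatrix}\frac14+\frac1{2d}&\frac14&\frac1{2d}\\[2pt]\frac14&\frac12&\frac14\\[2pt]\frac1{2d}&\frac14&\frac14+\frac1{2d}\end{pmatrix}.
\]
The vector $(1,0,-1)$ gives the eigenvalue $\frac14$. On its orthogonal complement $\Gamma$ acts as the symmetric matrix with diagonal $\frac14+\frac1d,\ \frac12$ and off-diagonal entry $\frac{\sqrt2}4$, of trace $\frac34+\frac1d$ and determinant $\frac1{2d}$. So the block costs $\frac3{\sqrt2}-\frac12-\sqrt{\frac34+\frac1d+\sqrt{2/d}}$, which increases with $d$ and exceeds $0.2429$ at $d=3$. The disjoint block $\{2,4\}$ has Gram matrix $\Gamma(2)$, and $\kappa>0.2429+0.0481>0.29$.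

\emph{$L=5$ or $L\ge7$.} The blocks $\{1,3\}$ and $\{L-1,L-3\}$ are disjoint, and each has Gram matrix $\Gamma(d)$. For $d\ge4$, $\kappa>2(0.156)$. For $d=3$ they cost more than $0.2356$ together. If $k=3$, then $v$ costs $\theta(\frac49)$ and $\kappa>0.2356+0.0404$. If $k=2$, then $L\ge8$ is even by \eqref{eq:parity}; the four vertices used so far are odd, the block $\{2,4\}$ has Gram matrix $\Gamma(2)$, and $\kappa>0.2356+0.0481$. All bounds exceed $2\tau$.

\emph{$L=3$.} By \eqref{eq:parity}, $k\ge3$. The vertices $1,2$ are adjacent with equal weights, and $\Gamma_{\{1,2\}}$ has diagonal entries $\frac14+\frac1{2d}$ and off-diagonal entry $\frac1{2d}$. Its eigenvalues are $\frac14$ and $\frac14+\frac1d$, so the block costs $C=\sqrt2-\frac12-\sqrt{\frac14+\frac1d}$. For $d\ge5$, $C>0.2433>2\tau$. For $d=4$, $C>0.2071$; if $k=3$, then $v$ costs at least $\sigma(\frac38-\frac5{16})>0.0405$, and if $k=4$, it costs $\theta(\frac38)$; so $\kappa>0.2476$. Let $d=3$, hence $k=3$. Then $C>0.1504$ and $v$ costs $\theta(\frac49)$, together more than $0.1908$.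 The missing amount must come from the third neighbor $w$ of $v$, an inner vertex outside $K$. If $\alpha_w>0.0519$, then $\kappa>0.2427$. By Lemma~\ref{lem:local} this holds except in three cases.

(i) $d_w=3$ and $k_w=p_w=\ell_w=1$. Then $n=7$, which is odd.

(ii) $d_w=2$ and $k_w=p_w=1$. Then $n=6$ and $G$ is a triangle with a pendant path of length $3$. The vector with entries $1,-1$ at the vertices $1,2$ gives the eigenvalue $-\frac12$. On vectors symmetric in $1,2$, $R_G$ acts as the matrix of a path whose first vertex $(e_1+e_2)/\sqrt2$ has diagonal entry $\frac12$ and is joined to $v$ with weight $\frac1{\sqrt3}$; then come $w$, with $r_{vw}^2=\frac16$, and the pendant pair at $w$. After (E1) the diagonal entry at $w$ is $\lambda(2\lambda^2-\frac32)/(2\lambda^2-1)$, and the characteristic polynomial is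
\[
\tfrac12\Bigl[\lambda(2\lambda^2-\tfrac32)(\lambda^2-\tfrac\lambda2-\tfrac13)-\tfrac16(2\lambda^2-1)(\lambda-\tfrac12)\Bigr]=\tfrac1{24}(\lambda-1)\chi(\lambda),
\]
with $\chi(\lambda)=24\lambda^4+12\lambda^3-18\lambda^2-7\lambda+1$. The coefficients of $\chi$ change sign twice, so by Descartes' rule of signs $\chi$ has at most two positive roots. As $\chi(0)>0$, $\chi(\frac18)<0$ and $\chi(\frac56)>0$, they lie in $(0,\frac18)$ and $(\frac18,\frac56)$. By \eqref{eq:positive}, $\mathrm{RE}<2(1+\frac18+\frac56)<4=\frac6{\sqrt2}-2\tau$.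

(iii) $d_w=k_w=2$. Here $w$ is free under $K$-weights, so we enlarge the set: $Z=K\cup\{w\}$ is admissible, because the neighbors of $v$ are $1,2,w$ and everything else is attached at $w$. No vertex of $Z$ has a pendant leaf. In the block $\{1,2,w\}$ all $B=1$ and all weights are $1$. Each of the three rows has the entry $\frac1{\sqrt6}$ at $v$ and one entry $\frac12$, placed at $2$, at $1$, and at the neighbor of $w$ outside $Z$, respectively. So $\Gamma=\frac14I+\frac16\mathbf J$, where $\mathbf J$ is the all-ones matrix. The eigenvalues are $\frac14,\frac14,\frac34$, and the block costs $\frac3{\sqrt2}-1-\frac{\sqrt3}2>0.255>2\tau$.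

This completes the proof of Theorem~\ref{thm:nontree}, and with it of Theorem~\ref{thm:conj}. \qed

\begin{remark}
Parity was used in the last case of Step~3, in \eqref{eq:parity} and in case (i). It cannot be dropped from part (b), even if $C_3$ is set aside. For the graph of Example~\ref{ex:small}, the characteristic polynomial on vectors symmetric in $1,2$ is $(\lambda^2-\frac12)\bigl[(\lambda-\frac12)(\lambda-\frac{\lambda/3}{2\lambda^2-1})-\frac13\bigr]=\frac12(\lambda-1)(2\lambda^3+\lambda^2-\lambda-\frac13)$. The cubic is negative at $0.65$, so it has a larger root, and \eqref{eq:positive} gives $\mathrm{RE}>3.3>4-\frac1{\sqrt2}=\frac5{\sqrt2}-2\tau$.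
\end{remark}

\section{Trees of odd order: proof of Theorem~\ref{thm:odd}}\label{sec:trees}

By Theorem~\ref{thm:nontree}(a) and Proposition~\ref{prop:suns} it suffices to show that a tree $G$ of odd order $n\ge5$ other than the sun has $\kappa(G)>\tau$. The graph $G[I]$ is a nonempty tree, and we use $\emptyset$-weights throughout, so that the inner entries of row $i$ of $M$ equal $1/d_i$.

\subsection*{One inner vertex}
Let it have parameters $d,p,\ell$. Then $n=1+2p+\ell$, so $\ell$ is even, and $\ell=0$ is the sun. Let $\ell\ge2$, so $d\ge3$, and eliminate the leaves. In \eqref{eq:elim}, $s=0$ and the radicand is $2+\frac{2\ell}d\le4$. If $\ell\ge4$, then $\kappa\ge\frac5{\sqrt2}-2>\tau$. If $\ell=2$, the radicand is at most $2+\frac43<4$, and $\kappa>\frac3{\sqrt2}-2=\tau$.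

\subsection*{Two more costs}
Let $|I|\ge2$. Call $i\in I$ an \emph{end} if $k_i=1$; there are at least two ends. Lemma~\ref{lem:local} gives nothing for an end of degree $2$ and nothing for a vertex of \emph{type E}, meaning $(d,k,p,\ell)=(3,1,1,1)$. We need positive costs for both. Each leads to a cubic in $X$, and we must bound the sum of the square roots of its negated roots.

\begin{lemma}\label{lem:cubic}
Let $X^3+e_1X^2+e_2X+e_3=\prod_{i=1}^3(X+u_i^2)$ with $u_i\ge0$, and put
\[
h(y)=\Bigl(\frac{y^2-e_1}2\Bigr)^2-e_2-2\sqrt{e_3}\,y .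
\]
If $y_0\ge\sqrt{e_1}$ and $h(y_0)>0$, then $u_1+u_2+u_3<y_0$.
\end{lemma}

\begin{proof}
For $y=u_1+u_2+u_3$ we have $\frac{y^2-e_1}2=u_1u_2+u_1u_3+u_2u_3$, whose square is $e_2+2u_1u_2u_3\,y$; so $h(y)=0$. Changing the signs of two of the $u_i$ preserves $e_1,e_2$ and $u_1u_2u_3$, so $u_1-u_2-u_3$, $-u_1+u_2-u_3$ and $-u_1-u_2+u_3$ are roots too. When the four numbers $y_j$ are distinct, $h(y)=\frac14\prod_j(y-y_j)$, and by continuity this identity always holds. The last three roots are at most $\max u_i\le\sqrt{e_1}\le y_0$. So $h(y_0)>0$ forces $y_0-(u_1+u_2+u_3)>0$.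
\end{proof}

\begin{lemma}\label{lem:two}
\begin{enumerate}
\item[(a)] Let $r$ be an end of degree $2$, let its inner neighbor $r'$ have $d=k=2$, and let the other neighbor $r''$ of $r'$ have $d=k=2$. Then $C(\{r,r''\})>0.0753$.
\item[(b)] A vertex of type E with its leaf eliminated costs more than $0.088$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The end $r$ has $p=1$, $\beta=\frac12$ and $B=\frac{X+3/4}{X+1/2}$. Row $r$ has one entry $\frac12$, at $r'$; row $r''$ has two entries $\frac12$, one of them at $r'$. By Lemma~\ref{lem:blocks}(c), $H_{\{r,r''\}}$ has diagonal $XB^2+\frac14,\ X+\frac12$ and off-diagonal entry $\frac14$, so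
\[
\frac{\det H_{\{r,r''\}}}{(X+\frac12)^2}=\frac{X(X+\frac34)^2+\frac14(X+\frac12)^2-\frac1{16}(X+\frac12)}{(X+\frac12)^3}=\frac{X^3+\frac74X^2+\frac34X+\frac1{32}}{(X+\frac12)^3}.
\]
The numerator has signs $+,-,+,-$ at $0,-0.1,-0.8,-2$, hence three negative roots. At $y_0=2.046$ we have $h>0.01$, so the cost exceeds $\frac3{\sqrt2}-2.046>0.0753$.

(b) Here $\beta=\gamma=\frac13$, $s=\frac19$ and $XB=\frac{X^2+X+1/6}{X+1/2}$. Then
\[
\frac{X(XB^2+\frac19)}{(X+\frac12)^2}=\frac{(X^2+X+\frac16)^2+\frac19X(X+\frac12)^2}{(X+\frac12)^4}=\frac{(X+1)(X^3+\frac{10}9X^2+\frac13X+\frac1{36})}{(X+\frac12)^4}.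
\]
The cubic has signs $+,-,+,-$ at $0,-0.2,-0.5,-1$. At $y_0=1.74$ we have $h>0.004$, so the cost exceeds $2\sqrt2-1-1.74>0.088$.
\end{proof}

\subsection*{Trees with a pendant leaf}
By (L4)--(L6), $\kappa>\tau$ unless every inner vertex with a pendant leaf has type E. Let $r_1$ be such a vertex; it is an end and costs more than $0.088$. We are done if there is a second vertex of type E, or a non-end of degree at least $3$ (cost above $0.0949$ by (L3)), or another end of degree at least $3$ without pendant leaf (cost above $0.0672$ by (L2)). Otherwise all non-ends have $d=k=2$, so $G[I]$ is a path $r_1\cdots r_m$ with $m\ge2$, and $r_m$ has $d=2$, $p=1$. Then $n=m+5$, so $m$ is even. If $m\ge4$, Lemma~\ref{lem:two}(a) applies to $\{r_m,r_{m-2}\}$, and $\kappa>0.088+0.0753>\tau$.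

If $m=2$, then $G$ is the tree of order $7$ formed by paths of lengths $1,2,3$ with the common endpoint $r_1$. In \eqref{eq:F}, $P=2$, $E=1$ and $|\det F|=XB_1B_2+\frac16$, with $XB_1$ and $B_2$ as in the proof of Lemma~\ref{lem:two}. So
\[
|\phi(ix)|=|x|\Bigl[(X^2+X+\tfrac16)(X+\tfrac34)+\tfrac16(X+\tfrac12)^2\Bigr]=|x|\,(X+1)(X+\tfrac23)(X+\tfrac14).
\]
Hence $\mathrm{RE}=2\bigl(1+\sqrt{2/3}+\frac12\bigr)<4.634$ and $\kappa>0.31$.

\subsection*{Trees without pendant leaves}
Now $n=2P+|I|$, so $|I|\ge3$ is odd. A non-end with $d\ge3$ and $(d,k)\ne(3,2)$ costs more than $\tau$ by (L3). So we may assume that every non-end has $k=2$ and $d\in\{2,3\}$; then $G[I]$ is a path $r_1\cdots r_m$ with $m\ge3$ odd. By (L2) and (L3) we are done if two interior vertices have $d=3$ (total above $0.189$), if both ends have $d\ge3$ (above $0.134$), or if one end has $d\ge3$ and one interior vertex has $d=3$ (above $0.162$). Up to reversal of the path, two cases remain. In both we use that a block $\{r_{j-1},r_{j+1}\}$ of two interior vertices of degree $2$ has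 all row entries $\frac12$, hence Gram matrix $\Gamma(2)$ and cost $\xi(2)$, whatever the degree of $r_j$.

\emph{Case A: $r_1$ and all interior vertices have degree $2$; $r_m$ has degree $d\ge2$.} If $m\ge5$, the blocks $\{r_1,r_3\}$ and $\{r_2,r_4\}$ give $\kappa>0.0753+0.0481=0.1234>\tau$. If $m=3$, we compute exactly. Put $\beta=1-\frac1d\ge\frac12$, so $B_1=\frac{2X+3/2}{2X+1}$, $B_2=1$, $B_3=\frac{2X+1+\beta}{2X+1}$, and the squared off-diagonal entries of $F$ are $\frac14$ and $\frac1{2d}=\frac{1-\beta}2$. Expanding the tridiagonal determinant,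
\[
|\det F|=|x|\Bigl[XB_1B_3+\tfrac14B_3+\tfrac{1-\beta}2B_1\Bigr]=|x|\,\frac{4X^3+8X^2+(5-\frac\beta2)X+1-\frac\beta2}{(2X+1)^2},
\]
and the numerator is $(X+1)(4X^2+4X+1-\frac\beta2)=4(X+1)(X+u^2)(X+v^2)$ with $u^2+v^2=1$ and $2uv=\sqrt{1-\beta/2}\le\frac{\sqrt3}2$. So $|\phi(ix)|=(X+\frac12)^{P-2}|x|(X+1)(X+u^2)(X+v^2)$ with $n=2P+3$, and since $u+v\le\sqrt{1+\sqrt3/2}=\frac{1+\sqrt3}2$,
\[
\kappa=\tfrac7{\sqrt2}-2-2(u+v)\ge\tfrac7{\sqrt2}-3-\sqrt3>0.21>\tau .
\]

\emph{Case B: both ends have degree $2$, one interior vertex $r_a$ has degree $3$, and the others have degree $2$.} The vertex $r_a$ costs more than $0.0949$ as a singleton, and by symmetry $a\le\frac{m+1}2$.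

If $m=3$, take the block $\{r_1,r_3\}$. Both rows have the single entry $\frac12$, at $r_2$, and both vertices have $\beta=\frac12$. So $H_{\{r_1,r_3\}}=XB^2I+\frac14\mathbf J$ has determinant $XB^2(XB^2+\frac12)$, and the block costs $c(\frac12,0)+c(\frac12,\frac12)$. By Lemma~\ref{lem:test}, $c(\frac12,0)=\frac3{\sqrt2}-\sqrt3>0.389$. For $c(\frac12,\frac12)$ we have $\nu=\frac1{\sqrt2}$ and $\psi(0.8)>0.02$, so $U<\nu+1.6<2.308$ and $c(\frac12,\frac12)>-0.187$. Thus $\kappa>0.2>\tau$.

If $m=5$ and $a=3$, the block $\{r_2,r_4\}$ gives $\kappa>0.0949+0.0481>\tau$. In the remaining cases, $m=5$ with $a=2$, or $m\ge7$, we have $a\le m-3$. Then $r_{m-1}$ and $r_{m-2}$ are interior vertices of degree $2$, Lemma~\ref{lem:two}(a) applies to $\{r_m,r_{m-2}\}$, and $\kappa>0.0949+0.0753>\tau$.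

So every tree of odd order $n\ge5$ other than the sun costs more than $\tau=\kappa(S_{(n-1)/2})$, and the maximal energy is $\frac n{\sqrt2}-\tau=\frac n{\sqrt2}+2-\frac3{\sqrt2}$. This proves Theorem~\ref{thm:odd}. \qed

\begin{thebibliography}{9}

\bibitem{CCDR}
Domingos M. Cardoso, Paula Carvalho, Roberto C. D\'iaz, Paula Rama,
\emph{On the Randi\'{c} energy of caterpillar graphs},
arXiv:2107.11422 (2021).

\end{thebibliography}
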